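# Factoring through $\ell_p$ versus factoring through the formal identity $j\colon\ell_p\to d_{w,p}$

## 1. Operators with disjoint columns

Consider an operator $A$ from $\ell_p$ to a Lorentz sequence space that sends the unit vectors $e_1,e_2,\dots$ to vectors with pairwise disjoint supports. We show first that if such an $A$ is strictly singular, then it is a norm limit of operators that pass through the formal inclusion of $\ell_p$ into the Lorentz space. Then we let the columns $Ae_n$ overlap and ask what survives.

### 1.1. The space $d_{w,p}$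

Throughout, $1\le p<\infty$, and $w=(w_n)$ is a non-increasing sequence of positive numbers with $w_1=1$, $w_n\to0$ and $\sum_n w_n=\infty$. Scalars are real or complex.

**Definition.** The Lorentz sequence space $d=d_{w,p}$ consists of all scalar sequences $x=(x_n)$ with
$$\|x\|=\|x\|_d=\Big(\sup_\pi\sum_{n=1}^\infty w_n|x_{\pi(n)}|^p\Big)^{1/p}<\infty ,$$
the supremum being over all permutations $\pi$ of $\mathbb N$.

It is a Banach space. Put $W_n=w_1+\dots+w_n$ and $W_0=0$; then $W_n\to\infty$ and $W_n/n\to0$. Since $w_n\le1$, we have $\|x\|_d\le\|x\|_{\ell_p}$, so the inclusion $j\colon\ell_p\to d$ is bounded. We call $j$ the formal identity. We write $\|\cdot\|_p$ for the norm of $\ell_p$, and $x^*$ for the non-increasing rearrangement of $|x|$ when $x\in c_0$.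

**Example.** Let $w_n=1/n$ and $p=1$. The sequence $x_n=1/n$ has norm $\sum 1/n^2<\infty$ in $d$, but it is not in $\ell_1$. For every $w$ and $p$, if $F$ is a set of $N$ coordinates, then $\|1_F\|_d=W_N^{1/p}$ while $\|1_F\|_p=N^{1/p}$. As $W_N/N\to0$, flat vectors are much smaller in $d$ than in $\ell_p$. This gap is behind everything below.

We use the following elementary facts.

**(F1) Sizes of coordinates.** If $N$ coordinates of $x\in d$ satisfy $|x_i|\ge\theta$, a permutation that lists them first gives
$$\theta^pW_N\le\|x\|^p .$$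
As $W_N\to\infty$, this shows $d\subset c_0$; moreover $\|x\|_\infty\le\|x\|_d$ and $W_n(x^*_n)^p\le\|x\|^p$. Next, $\|x\|^p=\sum_kw_k(x_k^*)^p$. For "$\le$", write $w_n=\sum_{k\ge n}(w_k-w_{k+1})$ and get
$$\sum_nw_n|x_{\pi(n)}|^p=\sum_k(w_k-w_{k+1})\sum_{n\le k}|x_{\pi(n)}|^p\le\sum_k(w_k-w_{k+1})\sum_{n\le k}(x_n^*)^p=\sum_nw_n(x_n^*)^p.$$
For "$\ge$", list the $K$ largest coordinates first and let $K\to\infty$. If $|x|\le|y|$ pointwise, then $\|x\|\le\|y\|$. If $x^{(s)}\to x$ coordinatewise and $\|x^{(s)}\|\le K$, then $x\in d$ and $\|x\|\le K$, because every finite sum $\sum_{n\le N}w_n|x_{\pi(n)}|^p$ is a limit of numbers $\le K^p$. Finally, for $x\in d$,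
$$\|x1_{(n,\infty)}\|\to0\ (n\to\infty),\qquad \|x1_{|x|<\delta}\|\to0\ (\delta\to0).$$
Indeed, given $\epsilon>0$ pick $K$ with $\sum_{k>K}w_k(x_k^*)^p<\epsilon$. If $y$ is a restriction of $x$, then $y^*\le x^*$, so $\|y\|^p\le W_K\|y\|_\infty^p+\epsilon$; in both cases $\|y\|_\infty\to0$. In particular, finitely supported vectors are dense.

**(F2) Upper $p$-estimate.** If the $z_m$ are disjointly supported, then $\|\sum z_m\|_d^p\le\sum\|z_m\|_d^p$. For each $\pi$ we have $\sum_nw_n|(\sum_mz_m)_{\pi(n)}|^p=\sum_m\sum_nw_n|(z_m)_{\pi(n)}|^p$, and the supremum of a sum is at most the sum of the suprema.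

**(F3) Flat vectors are small.** If $|v_n|^p\le\theta$ for all $n$ and $\sum|v_n|^p\le Q$, with $\theta,Q>0$, then
$$\|v\|_d^p\le\theta W_{\lceil Q/\theta\rceil}.$$
Let $K=\lceil Q/\theta\rceil$, let $\pi$ be a permutation and $b_k=|v_{\pi(k)}|^p\le\theta$. For $k\le K$ we have $w_k\ge w_K$ and $b_k-\theta\le0$; for $k>K$ we have $w_k\le w_K$. Hence
$$\sum_kw_kb_k-\theta W_K=\sum_{k\le K}w_k(b_k-\theta)+\sum_{k>K}w_kb_k\le w_K\Big(\sum_kb_k-K\theta\Big)\le w_K(Q-K\theta)\le0.$$
For fixed $Q$, $\theta W_{\lceil Q/\theta\rceil}\to0$ as $\theta\to0$, because $\theta W_K\le(Q+\theta)W_K/K$ and $W_K/K\to0$.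

**Definition.** A bounded operator is strictly singular if its restriction to every infinite-dimensional closed subspace fails to be an isomorphism onto its image, that is, fails to be bounded below there.

**(F4) Products.** If $S$ is strictly singular and $U,V$ are bounded, then $USV$ is strictly singular. Suppose $\|USVz\|\ge c\|z\|$ with $c>0$ on an infinite-dimensional closed $Z$. Then $V$ is bounded below on $Z$, so $V(Z)$ is closed and infinite-dimensional, and $\|S(Vz)\|\ge\frac{c}{\|U\|}\|z\|\ge\frac{c}{\|U\|\|V\|}\|Vz\|$, a contradiction.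

### 1.2. Flat disjoint vectors contain $\ell_p$

**Lemma 1.** Let $g_n\in d$ be disjointly and finitely supported, with $\|g_n\|_\infty\to0$ and $\|g_n\|_d>\eta>0$ for all $n$. After passing to a subsequence,
$$\Big\|\sum c_ng_n\Big\|_d^p\ge\frac{\eta^p}2\sum|c_n|^p\qquad\text{for all finite families of scalars }(c_n).$$

*Proof.* The purpose is to show that a flat vector loses little of its norm when its coordinates are placed far out in the list of weights. Pass to a subsequence such that $W_{L_n}\|g_n\|_\infty^p\le\eta^p/2$, where $L_n=\sum_{s<n}|\operatorname{supp}g_s|$. This is possible inductively, since $L_n$ depends only on the earlier choices. Now list the supports consecutively, each in decreasing order of $|g_n|$, so that $g_n$ occupies positions $L_n+1,L_n+2,\dots$. Since $g_n^*$ is non-increasing,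
$$\Big\|\sum c_ng_n\Big\|^p\ge\sum_n|c_n|^p\sum_{l\ge1}w_{L_n+l}\,g_n^*(l)^p\ge\sum_n|c_n|^p\sum_{l\ge1}w_{L_n+l}\,g_n^*(L_n+l)^p .$$
The inner sum on the right is $\|g_n\|^p-\sum_{l\le L_n}w_lg_n^*(l)^p\ge\|g_n\|^p-W_{L_n}\|g_n\|_\infty^p\ge\eta^p/2$. $\square$

### 1.3. The disjoint case

**Proposition 2.** Let $1\le p<\infty$, let $f_n\in d$ be disjointly supported with $\|f_n\|\le M$, and let $A\colon\ell_p\to d$ be given by $Ae_n=f_n$ (bounded, by (F2)). If $A$ is strictly singular, then for every $\epsilon>0$ there is $E\in L(\ell_p)$ with $\|A-jE\|\le\epsilon$.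

*Proof.* We truncate each column: keep its large coordinates and discard the small ones. For $\delta>0$ put $E_\delta e_n=f_n1_{|f_n|\ge\delta}$. By (F1), at most $N_\delta=\max\{N:\delta^pW_N\le M^p\}$ coordinates of $f_n$ have modulus $\ge\delta$, and each is at most $M$. So $\|E_\delta e_n\|_p\le MN_\delta^{1/p}$, and since the columns are disjoint, $\|E_\delta\|\le MN_\delta^{1/p}$. The operator $A-jE_\delta$ sends $e_n$ to $f_n1_{|f_n|<\delta}$, so by (F2)
$$\|A-jE_\delta\|\le\sup_n\|f_n1_{|f_n|<\delta}\|_d .$$
If this supremum is at most $\epsilon$ for some $\delta$, we are done. Otherwise, for each $\delta$ some $n$ has $\|f_n1_{|f_n|<\delta}\|>\epsilon$. For a fixed $n$ this fails once $\delta$ is small, by (F1), so we can choose distinct $n_1,n_2,\dots$ and $\delta_s\to0$ with $\|f_{n_s}1_{|f_{n_s}|<\delta_s}\|>\epsilon$. Cut these vectors to finite supports, keeping norm $>\epsilon$, and call them $g_s$. By Lemma 1 we may pass to a subsequence with $\|\sum c_sg_s\|^p\ge\frac{\epsilon^p}2\sum|c_s|^p$. Since the $f_{n_s}$ are disjoint,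 $|\sum c_sf_{n_s}|\ge|\sum c_sg_s|$ pointwise. So $A$ is bounded below on the closed span of the $e_{n_s}$, a contradiction. $\square$

**Example.** Let $F_1,F_2,\dots$ be disjoint with $|F_t|=N_t$ and $f_t=W_{N_t}^{-1/p}1_{F_t}$, a unit vector. If $N_t\le N$ for all $t$, then $A=jE$ with $\|E\|\le(\max_{n\le N}n/W_n)^{1/p}$. If $N_t\to\infty$, then $\|f_t\|_\infty\to0$, and Lemma 1 shows that $A$ is not strictly singular.

Two features made this proof work: the columns do not overlap, and $A$ itself is assumed strictly singular. What changes when we give them up?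

## 2. Overlapping columns: two ideals in $L(d_{w,p})$

An ideal in $L(d)$, the algebra of bounded operators on $d$, is a linear subspace $J$ with $ATB\in J$ whenever $T\in J$ and $A,B\in L(d)$. A bar denotes norm closure, and $J_1\wedge J_2=J_1\cap J_2$ for closed ideals. Three ideals matter here.

- $\mathcal{SS}$ is the closed ideal of strictly singular operators in $L(d)$.
- $J^j$ is the ideal of finite sums of operators $AjB$ with $B\in L(d,\ell_p)$, $A\in L(d)$.
- $J_{\ell_p}$ is the ideal of finite sums of operators $AB$ with $B\in L(d,\ell_p)$, $A\in L(\ell_p,d)$.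

Since $\ell_p\oplus\dots\oplus\ell_p\cong\ell_p$, every element of $J_{\ell_p}$ is a single product $AB$.

By Proposition 2, if $A\colon\ell_p\to d$ is strictly singular with disjoint columns, then $AB\in\overline{J^j}$ for every $B\in L(d,\ell_p)$, since $\|AB-jEB\|\le\epsilon\|B\|$. The general question comes from the paper of Anna Kaminska, Alexey I. Popov, Eugeniu Spinu, Adi Tcaciuc and Vladimir G. Troitsky, "Norm closed operator ideals in Lorentz sequence spaces", arXiv:1108.6026 (2011). *Prove or disprove:* $\overline{J^j}=\mathcal{SS}\wedge\overline{J_{\ell_p}}$; in particular, every strictly singular operator in $L(d)$ that factors through $\ell_p$ can be approximated by operators that factor through $j$.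

**Theorem 3.** Let $d=d_{w,p}$ with $w$ as above. Always $\overline{J^j}\subseteq\mathcal{SS}\wedge\overline{J_{\ell_p}}$.

- **(A)** If $1<p<\infty$, then for every $w$ and every $\varepsilon>0$ there is a strictly singular $T=AB$ with $B\in L(d,\ell_p)$, $A\in L(\ell_p,d)$, $\|T\|\le1+\varepsilon$ and $\operatorname{dist}(T,J^j)\ge1$. So $\overline{J^j}\subsetneq\mathcal{SS}\wedge\overline{J_{\ell_p}}$, and both sentences of the claim fail.
- **(B)** If $p=1$, then for every $w$, $\overline{J^j}=\mathcal{SS}\wedge\overline{J_{\ell_1}}$. Moreover, each $T\in\mathcal{SS}\wedge\overline{J_{\ell_1}}$ is a norm limit of operators $jD$ with $D\in L(d,\ell_1)$.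

Hence $\overline{J^j}=\mathcal{SS}\wedge\overline{J_{\ell_p}}$ if and only if $p=1$.

For $p>1$, overlap alone ruins the statement, even when $A$ is strictly singular. For $p=1$, overlap is harmless, and the work comes from the fact that only the product $AB$ is close to a strictly singular operator.

## 3. A test for strict singularity and the inclusion that always holds

We need a way to recognize strictly singular operators on $\ell_p$ whose columns overlap inside finite groups of coordinates. The test asks that each image be the sum of a part controlled in $\ell_p$ and a part small in $d$. This splitting need not be linear in $x$, and that freedom is what part (A) exploits.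

**Lemma 4.** Let $A\in L(\ell_p,d)$, let $\mathbb N=\bigsqcup_mP_m$ with $P_m$ finite, let $Q_m\subset\mathbb N$ be pairwise disjoint, and let $\tau_m\to0$. Suppose that for every $m$ and every $x$ supported on $P_m$ we can write $Ax=u+v$ with $u,v$ supported in $Q_m$, $\|u\|_p\le\|x\|_p$ and $\|v\|_d\le\tau_m\|x\|_p$. Then $A$ is strictly singular.

*Proof.* **Step 1: splitting over several groups.** We extend the splitting to $x$ supported on $\bigcup_{s<m\le t}P_m$. Add the splittings of the pieces $x1_{P_m}$. The $u$-parts are disjoint, so $\|u\|_p\le\|x\|_p$. By (F2), $\|v\|_d\le\sup_{m>s}\tau_m\|x\|_p$. Both $u,v$ are supported on $\bigcup_{s<m\le t}Q_m$.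

**Step 2: a gliding hump.** We suppose that $\|Ax\|\ge c\|x\|$ with $c>0$ on an infinite-dimensional closed $Y\subset\ell_p$, and find almost disjoint vectors in $Y$. Choose $t_0$ with $\sup_{m>t_0}\tau_m\le c/4$, and let $\Pi_t$ be the projection onto the coordinates in $\bigcup_{m\le t}P_m$, which has finite rank. Since $\ker\Pi_{t_{s-1}}\cap Y\ne\{0\}$, we can choose inductively for $s\ge1$ unit vectors $y_s\in Y$ with $\Pi_{t_{s-1}}y_s=0$ and $t_s>t_{s-1}$ such that $x_s=\Pi_{t_s}y_s$ satisfies $\|y_s-x_s\|\le2^{-s-2}$. The $x_s$ are disjointly supported, with $\frac34\le\|x_s\|\le1$. Split $Ax_s=u_s+v_s$ by Step 1.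

**Step 3: comparing growth.** We compare both sides of the lower bound on $z=\sum_{s\le N}y_s$. Since $\sum_s2^{-s-2}=\frac14$, we have $\|z\|\ge\|\sum_{s\le N}x_s\|-\frac14\ge\frac34N^{1/p}-\frac14$. The $u_s$ are disjoint with $\|u_s\|_p\le1$, so $\sum_{s\le N}u_s$ has coordinates of modulus at most $1$ and $\ell_p$-norm at most $N^{1/p}$. By (F3) with $\theta=1$, $Q=N$, its $d$-norm is at most $W_N^{1/p}$. By (F2), $\|\sum_{s\le N}v_s\|_d\le\frac c4N^{1/p}$. Therefore
$$c\big(\tfrac34N^{1/p}-\tfrac14\big)\le\|Az\|\le\tfrac14\|A\|+W_N^{1/p}+\tfrac c4N^{1/p}.$$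
Divide by $N^{1/p}$ and let $N\to\infty$. As $W_N/N\to0$, we get $\frac34c\le\frac14c$, a contradiction. $\square$

**The inclusion in Theorem 3.** Take $P_m=Q_m=\{m\}$, $u=x$, $v=0$ in Lemma 4: **the operator $j$ is strictly singular.** By (F4) each $CjB$ is strictly singular, so $J^j\subseteq\mathcal{SS}$, and $\overline{J^j}\subseteq\mathcal{SS}$ because $\mathcal{SS}$ is closed. Also $CjB=(Cj)B$, so $J^j\subseteq J_{\ell_p}$. Hence $\overline{J^j}\subseteq\mathcal{SS}\wedge\overline{J_{\ell_p}}$.

## 4. A complemented copy of $\ell_p$ in $d_{w,p}$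

The next lemma turns questions about $T=AB$ on $d$ into questions about $A$ on $\ell_p$: if $BR=I$, then $TR=A$.

**Lemma 5.** For each $\kappa\in(0,1)$ there are $R\in L(\ell_p,d)$ and $B\in L(d,\ell_p)$ with $BR=I$, $\|R\|\le1$, $\|B\|^p\le(1-\kappa)^{-1}$.

*Proof.* As $W_n\to\infty$, choose $0=M_0<M_1<\cdots$ with $W_{M_t}-W_{M_{t-1}}\ge(1-\kappa)W_{M_t}$. Let $F_t=(M_{t-1},M_t]$, $N_t=|F_t|$, and
$$Re_t=W_{N_t}^{-1/p}1_{F_t},\qquad(Bx)_t=W_{N_t}^{1/p}\,\frac1{N_t}\sum_{i\in F_t}x_i .$$
Then $BRe_t=e_t$, and $\|R\|\le1$ by (F2), as each $Re_t$ has norm $1$.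

To bound $B$, put $\bar h_t=N_t^{-1}\sum_{i\in F_t}|x_i|^p$. For cyclic permutations $\sigma_t$ of $F_t$ and any $\tau$,
$$\sum_{t\le\tau}\sum_{i\in F_t}w_i|x_{\sigma_t(i)}|^p\le\|x\|^p .$$
Average over all choices of the $\sigma_t$. For each $i\in F_t$ the average of $|x_{\sigma_t(i)}|^p$ is $\bar h_t$, so $\sum_t(W_{M_t}-W_{M_{t-1}})\bar h_t\le\|x\|^p$. By Jensen's inequality and $N_t\le M_t$,
$$\|Bx\|_p^p\le\sum_tW_{N_t}\bar h_t\le\sum_tW_{M_t}\bar h_t\le(1-\kappa)^{-1}\sum_t(W_{M_t}-W_{M_{t-1}})\bar h_t\le(1-\kappa)^{-1}\|x\|^p.\qquad\square$$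

## 5. The case $p>1$: incidence operators of graphs without short cycles

Let $1<p<\infty$ and $1/p+1/q=1$, so $p/q=p-1$.

### 5.1. Incidence operators, and how column truncation fails

Take a finite simple bipartite graph with parts $P$ ("points", each of degree $r$) and $\mathfrak B$ ("blocks", each of degree $k$). Counting edges, $k|\mathfrak B|=r|P|$. For a block $i$ let $S_i\subset P$ be its set of $k$ neighbors, and put
$$(Ax)(i)=k^{-1/q}\sum_{j\in S_i}x_j .$$
Three computations show what such an operator does. First, the column $Ae_j$ has $r$ entries equal to $k^{-1/q}$, so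
$$\|Ae_j\|_d^p=\frac{W_r}{k^{p-1}},\qquad\|Ae_j\|_p^p=\frac r{k^{p-1}} .$$
Second, the unit vector $x_i=k^{-1/p}1_{S_i}$ of $\ell_p$ satisfies $(Ax_i)(i)=k^{-1/q}\,k\,k^{-1/p}=1$, so $\|Ax_i\|_d\ge1$. Third, by Hölder's inequality,
$$|(Ax)(i)|^p\le\sum_{j\in S_i}|x_j|^p,\qquad\text{hence}\qquad\|Ax\|_p^p\le r\|x\|_p^p. \tag{1}$$

Suppose we put together such operators along a sequence of graphs with $W_r/k^{p-1}\to0$ and $r/k^{p-1}\to\infty$, and try the column truncation of Proposition 2. Since $W_r\ge1$, we have $k\to\infty$, so at any fixed level $\delta$ all columns from all but finitely many graphs are discarded, as their entries are $k^{-1/q}<\delta$. Each discarded column is tiny in $d$. But the discarded operator still has norm at least $1$, as the $x_i$ show. Keeping all the columns instead gives an operator into $\ell_p$ of norm at least $(r/k^{p-1})^{1/p}$, which is unbounded. For disjoint columns the size of the columns determined the operator; for overlapping columns and $p>1$ it does not.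

There is room for both limits because $W_r/r\to0$: let $k^{p-1}$ be roughly the geometric mean of $r$ and $W_r$. For $p=1$ we have $k^{p-1}=1$, and $W_r/k^{p-1}\to0$ is impossible.

We still need $A$ to be bounded and strictly singular, which by Lemma 4 requires a splitting $Ax=u+v$. Split the sum defining $(Ax)(i)$ edge by edge: an edge between $i$ and $j$ goes to $u$ if we assign the point $j$ to the block $i$, and to $v$ otherwise. If each point is assigned to at most one block, then Hölder's inequality gives $\|u\|_p\le\|x\|_p$. If in addition each block has at most one edge left over, then $v$ is a sum over $j$ of $x_jk^{-1/q}$ times disjoint indicators of at most $r$ blocks, so by (F2) $\|v\|_d^p\le k^{-p/q}W_r\|x\|_p^p=\frac{W_r}{k^{p-1}}\|x\|_p^p$.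

**Example.** For $k=r=2$ with $P$ and $\mathfrak B$ both equal to the integers modulo $n\ge3$ and $S_i=\{i,i+1\}$, assign the point $i$ to the block $i$. Then $u_i=2^{-1/q}x_i$ and $v_i=2^{-1/q}x_{i+1}$.

For larger degrees such an assignment does not exist on the whole graph. It would give $r|P|\le|P|+|\mathfrak B|=|P|(1+r/k)$, that is, $r(1-1/k)\le1$, which is false for $r\ge3$, $k\ge2$. On a forest, however, it exists: root the trees and let every vertex look at its parent. So we use graphs without short cycles, in which any few blocks span a forest. For each $x$ we treat in this way only the few blocks where $|Ax|$ is largest. On the remaining blocks $Ax$ is flat, and (F3) makes it small. The assignment depends on $x$, so the splitting is not linear, as Lemma 4 allows.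

### 5.2. Biregular graphs without short cycles

**Lemma 6.** For all $k,r\ge2$ and $g\ge1$ there is a finite simple bipartite graph with parts $P$ (each vertex of degree $r$) and $\mathfrak B$ (each vertex of degree $k$), without cycles of length $\le2g$. In particular $k|\mathfrak B|=r|P|$.

*Proof.* **Step 1: two permutations without short relations.** We build a finite group in which short alternating products are nontrivial. Let $\ell=2g$, and let $X$ be the finite set of reduced words, including $\emptyset$, of at most $\ell$ alternating syllables $a^s$ ($1\le s<k$) and $b^s$ ($1\le s<r$). Each word is either a word $v$ not beginning with an $a$-syllable, or $a^sv$ for exactly one such $v$ with fewer than $\ell$ syllables. So we may define a permutation $\alpha$ of $X$: for each $v$ not beginning with an $a$-syllable, $\alpha$ cycles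
$$v\to av\to\dots\to a^{k-1}v\to v$$
if $v$ has fewer than $\ell$ syllables, and fixes $v$ if it has $\ell$ syllables. Define $\beta$ in the same way with $b$ and $r$. Then $\alpha^k=\beta^r=1$. Consider an alternating product of $h$ factors, each $\alpha^s$ ($0<s<k$) or $\beta^s$ ($0<s<r$), with $1\le h\le\ell$. Applied to $\emptyset$, it adds one syllable at each step and ends at the corresponding reduced word of $h$ syllables. So it is not the identity. Taking $h=1$ and $h=2$, we see that in the finite group $G=\langle\alpha,\beta\rangle$ the elements $\alpha,\beta$ have orders $k,r$, and $\langle\alpha\rangle\cap\langle\beta\rangle=\{1\}$.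

**Step 2: the graph.** We let cosets be vertices. Blocks are the left cosets $x\langle\alpha\rangle$, points are the left cosets $y\langle\beta\rangle$, and a block and a point are adjacent when they intersect. A nonempty intersection is a left coset of $\langle\alpha\rangle\cap\langle\beta\rangle$, so it has exactly one element, and edges correspond to elements of $G$. A block has $k$ elements lying in $k$ different cosets of $\langle\beta\rangle$, so its degree is $k$; likewise each point has degree $r$.

**Step 3: no short cycles.** We read a relation in $G$ off a cycle. A cycle of length $2h$ gives edges $x_1,\dots,x_{2h}\in G$, cyclically consecutive ones distinct and lying alternately in a common coset of $\langle\alpha\rangle$ and of $\langle\beta\rangle$. So the elements $x_i^{-1}x_{i+1}$ (indices modulo $2h$) are alternately nontrivial powers of $\alpha$ and of $\beta$, and their product is $1$. By Step 1, $2h>\ell=2g$. $\square$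

### 5.3. The operator $A$

**Parameters.** For $r\ge2$ let $k=\lceil(rW_r)^{1/(2(p-1))}\rceil$. Since $rW_r>1$, we have $k\ge2$. From $k^{p-1}\ge(rW_r)^{1/2}$ and $k\le2(rW_r)^{1/(2(p-1))}$,
$$\frac{W_r}{k^{p-1}}\le\Big(\frac{W_r}r\Big)^{1/2}\to0,\qquad\frac r{k^{p-1}}\ge2^{1-p}\Big(\frac r{W_r}\Big)^{1/2}\to\infty\qquad(r\to\infty).\tag{2}$$
Choose $r_m\ge2$ with $r_m\to\infty$, let $k_m$ be the corresponding $k$, and choose $g_m$ with $\frac{r_m}{g_m}W_{g_m}\le\frac1m$, which is possible as $W_g/g\to0$. Let $(P_m,\mathfrak B_m)$ be a graph from Lemma 6 for $k_m,r_m,g_m$. Identify $\bigsqcup_mP_m$ and $\bigsqcup_m\mathfrak B_m$ with $\mathbb N$, and define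
$$(Ax)(i)=k_m^{-1/q}\sum_{j\in S_i}x_j\qquad(i\in\mathfrak B_m).$$

**Lemma 7.** For $x$ supported on $P_m$ we have $Ax=u+v$ with $u,v$ supported on $\mathfrak B_m$, $\|u\|_p\le\|x\|_p$ and $\|v\|_d\le\tau_m\|x\|_p$, where $\tau_m=(W_{r_m}/k_m^{p-1})^{1/p}+m^{-1/p}\to0$.

*Proof.* Write $r,k,g$ for $r_m,k_m,g_m$. By homogeneity let $\|x\|_p=1$, and put $y=Ax$.

**Step 1: most blocks are flat.** We select the few large coordinates. Let $I$ be a set of $\min(g,|\mathfrak B_m|)$ blocks where $|y_i|$ is largest. By (1), $\|y\|_p^p\le r$. If $i\in\mathfrak B_m\setminus I$, then $|I|=g$ and $g|y_i|^p\le\sum_{i'\in I}|y_{i'}|^p\le r$, so $|y_i|^p\le r/g$. By (F3) with $\theta=r/g$, $Q=r$,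
$$\|y1_{I^c}\|_d^p\le\frac rgW_g\le\frac1m .$$

**Step 2: the blocks in $I$ span a forest.** We organize the large coordinates. A cycle in the subgraph induced on $I\cup P_m$ alternates between points and blocks of $I$, so its length is at most $2|I|\le2g$; there is none. So this subgraph is a forest. Root each component that contains a block at a block. Then every point $j$ adjacent to $I$ has a parent block $\mathrm{par}(j)$, every non-root block $i\in I$ has a parent point $\mathrm{par}(i)$, and each edge joins a vertex to its parent. Hence for $i\in I$ every $j\in S_i$ either has $\mathrm{par}(j)=i$ or equals $\mathrm{par}(i)$, and $y_i=u_i+v_i'$ with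
$$u_i=k^{-1/q}\sum_{j:\,\mathrm{par}(j)=i}x_j,\qquad v_i'=k^{-1/q}x_{\mathrm{par}(i)}\quad(v_i'=0\text{ for roots}).$$

**Step 3: the two parts.** We bound $u$ in $\ell_p$ and $v'$ in $d$. Set $u_i=v_i'=0$ for $i\notin I$. The sum in $u_i$ has at most $k$ terms, so by Hölder $|u_i|^p\le\sum_{\mathrm{par}(j)=i}|x_j|^p$. Each $j$ has at most one parent, so $\|u\|_p\le1$. For each $j$, at most $r$ blocks have parent $j$, and these sets of blocks are disjoint for different $j$. By (F2),
$$\|v'\|_d^p\le\sum_j|x_j|^pk^{-p/q}W_r\le\frac{W_r}{k^{p-1}} .$$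
Put $v=v'+y1_{I^c}$. Then $Ax=u+v$ and $\|v\|_d\le\tau_m$; $\tau_m\to0$ by (2). $\square$

**Boundedness and strict singularity.** Let $x\in\ell_p$. Adding the splittings of the $x1_{P_m}$, and using (F2) for the $v$-parts and $\|u\|_d\le\|u\|_p$, we get $\|A\|\le1+\sup_m\tau_m$. By Lemma 4, $A$ is strictly singular. Given $\varepsilon>0$, discard finitely many $m$ so that $\sup_m\tau_m$ is small, and relabel the remaining coordinates. Take $B,R$ from Lemma 5 with $\kappa$ small. Then $\|A\|\|B\|\le1+\varepsilon$. Let $T=AB$. Then $\|T\|\le1+\varepsilon$, $T\in J_{\ell_p}$, and $T\in\mathcal{SS}$ by (F4).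

### 5.4. The distance from $T$ to $J^j$

**Proposition 8.** $\operatorname{dist}(T,J^j)\ge1$.

*Proof.* Suppose $S=\sum_{l=1}^LC_ljD_l'$ with $L\ge1$, $C_l\in L(d)$, $D_l'\in L(d,\ell_p)$, and $\|T-S\|=\epsilon_0<1$.

**Step 1: reduction to $A$.** We remove $B$. Put $D_l=D_l'R\in L(\ell_p)$. Since $TR=ABR=A$ and $\|R\|\le1$, we have $\|A-\sum_lC_ljD_l\|\le\epsilon_0$. Let $K\ge1$ bound all $\|C_l\|$ and $\|D_l\|$.

**Step 2: each block uses one coordinate of $\ell_p$.** We show that the entry $(Ax_i)(i)=1$ must pass through a single large coordinate of some $D_lx_i$. Let $i\in\mathfrak B_m$, $k=k_m$ and $x_i=k^{-1/p}1_{S_i}$, so $\|x_i\|_p=1$. As $\|\cdot\|_\infty\le\|\cdot\|_d$, we have $|\sum_l(C_ljD_lx_i)(i)|\ge1-\epsilon_0$, so for some $l$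
$$|(C_ljD_lx_i)(i)|\ge2\gamma,\qquad\gamma:=\frac{1-\epsilon_0}{2L}.$$
Let $z=D_lx_i$, so $\|z\|_p\le K$. By (F3), $\|z1_{|z|<\delta}\|_d^p\le\delta^pW_{\lceil K^p/\delta^p\rceil}$, which tends to $0$ with $\delta$. Fix $\delta>0$, depending only on $K,\gamma,w,p$, such that $K$ times the $p$-th root of this bound is at most $\gamma$. Then $|(C_l(z1_{|z|\ge\delta}))(i)|\ge\gamma$. The vector $z1_{|z|\ge\delta}$ has at most $K^p\delta^{-p}$ nonzero coordinates, each of modulus at most $K$. So one of them, say $\kappa\in\mathbb N$, contributes at least $\gamma\delta^pK^{-p}$, and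
$$|(D_lx_i)(\kappa)|\ge\delta,\qquad|(C_le_\kappa)(i)|\ge\theta:=\gamma\delta^pK^{-p-1}.\tag{3}$$
Assign such a pair $(l,\kappa)$ to the block $i$.

**Step 3: few blocks share a pair.** We need many different pairs. If $N$ blocks are assigned the same $(l,\kappa)$, then $C_le_\kappa$, of norm at most $K$, has $N$ coordinates of modulus $\ge\theta$. So $\theta^pW_N\le K^p$ by (F1), and $N\le N_0:=\max\{N:\theta^pW_N\le K^p\}$. The set $\Lambda_m$ of pairs assigned to blocks of $\mathfrak B_m$ has at least $|\mathfrak B_m|/N_0$ elements.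

**Step 4: counting mass in $\ell_p$.** We compare the mass that these pairs demand with the mass that the $D_l$ can supply. For $(l,\kappa)\in\Lambda_m$ take a block $i$ to which it is assigned. By (3) and Hölder,
$$\delta\le k^{-1/p}\sum_{j\in S_i}|(D_le_j)(\kappa)|\le k^{-1/p+1/q}\Big(\sum_{j\in P_m}|(D_le_j)(\kappa)|^p\Big)^{1/p}.$$
Since $p(-1/p+1/q)=p-2$, this says $\delta^pk^{2-p}\le\sum_{j\in P_m}|(D_le_j)(\kappa)|^p$. Sum over $\Lambda_m$:
$$\frac{|\mathfrak B_m|}{N_0}\,\delta^pk^{2-p}\le\sum_{l\le L}\sum_{j\in P_m}\|D_le_j\|_p^p\le L|P_m|K^p .$$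
As $|\mathfrak B_m|=|P_m|\,r_m/k_m$, we obtain
$$\frac{r_m}{k_m^{p-1}}\le LK^pN_0\delta^{-p}\qquad\text{for all }m .$$
The right-hand side does not depend on $m$, while the left-hand side tends to $\infty$ by (2). This is a contradiction. $\square$

This proves part (A): $T$ is strictly singular, factors through $\ell_p$, and has distance at least $1$ from $J^j$, hence from $\overline{J^j}$.

## 6. The case $p=1$: levels of the columns and averaging

Let $d=d_{w,1}$. An operator on $\ell_1$ is determined by an arbitrary bounded sequence of columns, and its norm is the supremum of the norms of the columns. So the failure in Section 5.1 cannot occur.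

### 6.1. Images under a strictly singular operator are uniformly close to $\ell_1$-balls

For $z\in d$ and $C\ge0$ put
$$\rho_C(z)=\inf\{\|z-u\|_d:\|u\|_{\ell_1}\le C\}.$$
It is non-increasing in $C$, $1$-Lipschitz in $z$, and $\rho_{C+C'}(z+z')\le\rho_C(z)+\rho_{C'}(z')$.

**Lemma 9.** Let $X$ be a Banach space and $T\in L(X,d)$ strictly singular. Then $\sup_{\|x\|\le1}\rho_C(Tx)\to0$ as $C\to\infty$.

*Proof.* Otherwise there are $\epsilon>0$, $C_n\to\infty$ and $x_n$ with $\|x_n\|\le1$ and $\rho_{C_n}(Tx_n)>\epsilon$.

**Step 1: subtract the limit.** We arrange convergence to $0$. Pass to a subsequence with $Tx_n\to y$ coordinatewise; by (F1), $y\in d$ and $\|y\|\le\|T\|$. Put $f_n=Tx_n-y$, so $\|f_n\|\le2\|T\|$ and $f_n\to0$ coordinatewise. Choose a finitely supported $y_0$ with $\|y-y_0\|\le\epsilon/4$, and let $C_n'=C_n-\|y_0\|_{\ell_1}\to\infty$; drop the $n$ with $C_n'<0$. Since $\rho_{C_n}(Tx_n)\le\rho_{C_n'}(f_n)+\rho_{\|y_0\|_{\ell_1}}(y)$, we have $\rho_{C_n'}(f_n)>\frac34\epsilon$.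

**Step 2: make the vectors disjoint.** This is a gliding hump. If the first intervals lie in $[1,N]$, take a later $n$ with $\|f_n1_{[1,N]}\|\le\epsilon/16$, then $N'$ with $\|f_n1_{(N',\infty)}\|\le\epsilon/16$. After passing to a subsequence we get disjoint finite intervals $I_n$ such that $\tilde f_n=f_n1_{I_n}$ satisfies $\|f_n-\tilde f_n\|\le\epsilon/8$. Hence $\rho_{C_n'}(\tilde f_n)>\epsilon/2$.

**Step 3: find flat parts.** We want to apply Lemma 1. Fix $\delta>0$. By (F1) the number of coordinates of $\tilde f_n$ of modulus $\ge\delta$ is bounded independently of $n$, and each is at most $2\|T\|$, so $\|\tilde f_n1_{|\tilde f_n|\ge\delta}\|_{\ell_1}$ is bounded independently of $n$. For large $n$ it is at most $C_n'$, and then $\|\tilde f_n1_{|\tilde f_n|<\delta}\|_d\ge\rho_{C_n'}(\tilde f_n)>\epsilon/2$. So after passing to a subsequence there are $\delta_n\to0$ such that $g_n=\tilde f_n1_{|\tilde f_n|<\delta_n}$ satisfies $\|g_n\|_d>\epsilon/2$ and $\|g_n\|_\infty\to0$.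

**Step 4: $T$ preserves a copy of $\ell_1$.** We contradict strict singularity. By Lemma 1 with $p=1$, $\eta=\epsilon/2$, after passing to a subsequence $\|\sum c_ng_n\|\ge\frac\epsilon4\sum|c_n|$. Since $|\sum c_n\tilde f_n|\ge|\sum c_ng_n|$ pointwise,
$$\Big\|\sum c_nf_n\Big\|\ge\Big(\frac\epsilon4-\frac\epsilon8\Big)\sum|c_n|=\frac\epsilon8\sum|c_n|.$$
Put $z_n=x_{2n}-x_{2n+1}$, so $Tz_n=f_{2n}-f_{2n+1}$. For finite sums,
$$\Big\|T\sum c_nz_n\Big\|\ge\frac\epsilon4\sum|c_n|\ge\frac\epsilon8\Big\|\sum c_nz_n\Big\| ,$$
where the last step is the triangle inequality $\|\sum c_nz_n\|\le2\sum|c_n|$. The first inequality shows that the $z_n$ are linearly independent. So $T$ is bounded below on the infinite-dimensional space $\overline{\operatorname{span}}(z_n)$, a contradiction. $\square$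

### 6.2. Why approximating $A$ alone is not enough

If $T=AB$ and $A\colon\ell_1\to d$ is itself strictly singular, we are done at once. Lemma 9 applied to $A$ gives $u_j\in\ell_1$ with $\|u_j\|_{\ell_1}\le C$ and $\|Ae_j-u_j\|_d\le\epsilon$ for all $j$; put $Ee_j=u_j$. Then $\|A-jE\|\le\epsilon$, with no hypothesis on overlaps.

But in part (B) only $T$ is strictly singular, and $A$ need not be. For instance, with $R,B$ from Lemma 5 and $P$ the projection of $\ell_1$ onto the even coordinates, $(RP)\big((I-P)B\big)=0$, although $RP$ is bounded below on $P(\ell_1)$. Such an $A=RP$ is not a limit of operators $jE$, because those are strictly singular and limits of strictly singular operators are strictly singular. Lemma 9 still applies to $T$, and gives for each $x$ an element $u$ of a fixed ball of $\ell_1$ close to $Tx$. But $u$ is attached to $x$, not to the columns of $A$, and it need not depend linearly on $x$.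

The remedy is to truncate each column of $A$ linearly at one of many levels, so widely separated that the following holds. Beyond level $t$ the vector $ABx$ is very flat, while $u$ and the part of $ABx$ before level $t$ have controlled $\ell_1$-norm. By (F3), a flat vector with controlled $\ell_1$-norm is small in $d$. The only part not controlled is the one between two consecutive levels, and averaging over many levels makes it small.

### 6.3. Proof of part (B)

Let $T\in\mathcal{SS}\wedge\overline{J_{\ell_1}}$ and $\epsilon>0$. Choose $B\in L(d,\ell_1)$ and $A\in L(\ell_1,d)$ with $\|T-AB\|\le\epsilon$, and let $\alpha=\|A\|$, $\beta=\|B\|$. If $\alpha$ or $\beta$ is $0$, then $\|T-j0\|\le\epsilon$ and there is nothing to do; so let both be positive. By Lemma 9 there is $C>0$ such that for each $x$ with $\|x\|\le1$ there is $u\in\ell_1$ with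
$$\|u\|_{\ell_1}\le C,\qquad\|Tx-u\|_d\le2\epsilon.\tag{4}$$

**Step 1: choosing the levels.** We separate the levels far enough for (F3). Choose inductively $0=n_0<n_1<n_2<\cdots$ such that for all $t\ge1$, with $\theta_t=\alpha\beta/W_{n_t}$ and $Q_t=C+\alpha\beta n_{t-1}$,
$$W_{n_t}\ge2W_{n_{t-1}},\qquad\theta_tW_{\lceil Q_t/\theta_t\rceil}\le\epsilon .\tag{5}$$
Given $n_{t-1}$, the number $Q_t$ is fixed and $\theta_t\to0$ as $n_t\to\infty$, so this is possible by (F3).

**Step 2: cutting the columns by rank.** We define the linear truncations and record three estimates. Let $a_j=Ae_j$, so $\|a_j\|\le\alpha$. Rank the coordinates of $a_j$ in non-increasing order of modulus. Let $A_te_j$ be the restriction of $a_j$ to the coordinates of rank in $(n_{t-1},n_t]$, and $A_{\le t}e_j$ its restriction to those of rank $\le n_t$. These columns have norm at most $\alpha$, so both define bounded operators $\ell_1\to d$. Put $A_{>t}=A-A_{\le t}$.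

1. $\|A_{\le t}e_j\|_{\ell_1}\le n_t\|a_j\|_\infty\le n_t\alpha$. So $A_{\le t}=jE_t$ with $E_t\in L(\ell_1)$, $\|E_t\|\le\alpha n_t$.
2. $\|A_{>t}e_j\|_\infty\le a_j^*(n_t)\le\alpha/W_{n_t}$, by (F1).
3. $\sum_{t\ge1}\|A_te_j\|_d\le3\alpha$.

To prove estimate 3, write $a=a_j$ and $m=n_{t-1}$. For $l\le m$ use $a^*_{m+l}\le a^*_m$, and for $l>m$ use $a^*_{m+l}\le a^*_l$:
$$\|A_te_j\|_d=\sum_{l\le n_t-m}w_la^*_{m+l}\le W_ma_m^*+\sum_{m<l\le n_t}w_la_l^* ,$$
where the first term is absent for $t=1$. For $s\ge1$, the first condition in (5) gives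
$$W_{n_s}a^*_{n_s}\le2(W_{n_s}-W_{n_{s-1}})a^*_{n_s}\le2\sum_{n_{s-1}<k\le n_s}w_ka_k^* .$$
Sum over $t$. The first terms give at most $2\|a\|$ and the second ones at most $\|a\|$, so the total is at most $3\alpha$.

**Step 3: the tail beyond level $t$.** We show that $A_{>t}Bx$ is small up to the single layer $A_tBx$. Let $\|x\|\le1$ and $y=Bx$, so $\|y\|_{\ell_1}\le\beta$; take $u$ from (4). By estimate 3,
$$\sum_{t\ge1}\|A_ty\|_d\le\sum_j|y_j|\sum_t\|A_te_j\|_d\le3\alpha\beta.\tag{6}$$
Let $t\ge2$. Since $Ay=ABx=u+(Tx-u)+(AB-T)x$ and $A_{>t}=A-A_{\le t-1}-A_t$,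
$$A_{>t}y=U+V,\qquad U=u-A_{\le t-1}y,\qquad V=(Tx-u)+(AB-T)x-A_ty .$$
By estimate 1, $\|U\|_{\ell_1}\le C+\alpha n_{t-1}\beta=Q_t$. By (4), $\|V\|_d\le3\epsilon+\|A_ty\|_d$. By estimate 2, $\|A_{>t}y\|_\infty\le\theta_t$. Hence pointwise
$$|A_{>t}y|\le\min(|U|,\theta_t)+|V| :$$
where $|U|\le\theta_t$ this is the triangle inequality, and where $|U|>\theta_t$ the left side is at most $\theta_t$. By (F3) and (5), $\|\min(|U|,\theta_t)\|_d\le\theta_tW_{\lceil Q_t/\theta_t\rceil}\le\epsilon$. So
$$\|A_{>t}Bx\|_d\le4\epsilon+\|A_tBx\|_d .\tag{7}$$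

**Step 4: averaging over levels.** For a given $t$ the last term of (7) need not be small, and the $t$ for which it is small depends on $x$; an average over $t$ works for all $x$ together. Let $S\ge3\alpha\beta/\epsilon$ be an integer and
$$E=\frac1S\sum_{t=2}^{S+1}E_t\in L(\ell_1).$$
Since $A-jE_t=A_{>t}$, (7) and (6) give, for $\|x\|\le1$,
$$\|(AB-jEB)x\|_d=\Big\|\frac1S\sum_{t=2}^{S+1}A_{>t}Bx\Big\|_d\le4\epsilon+\frac1S\sum_{t=2}^{S+1}\|A_tBx\|_d\le4\epsilon+\frac{3\alpha\beta}S\le5\epsilon .$$
Hence $\|T-jEB\|\le6\epsilon$, where $D=EB\in L(d,\ell_1)$ and $jD\in J^j$. As $\epsilon$ was arbitrary, $T$ is a norm limit of operators $jD$, and $T\in\overline{J^j}$. The reverse inclusion was proved in Section 3. This proves part (B), and with it Theorem 3. $\blacksquare$
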